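\title{Replicating pipe dreams: the growth rate of the largest principal specialization of a Schubert polynomial}

\begin{abstract}
Let $u(n)$ be the largest value of $\mathfrak S_w(1,\dots,1)$ over $w\in S_n$, where $\mathfrak S_w$ is the Schubert polynomial of $w$. We prove Stanley's conjecture that $n^{-2}\log u(n)$ has a limit. Up to a factor $n!$, the number $u(n)$ counts reduced pipe dreams of size $n$. From the pipe dreams of one size $n$ we build pipe dreams of every size $mn$ by cutting the diagram into boxes and repeating their fillings $m\times m$ times wherever the rank functions are nearly affine. The result need not be reduced, but the rank functions evolve by a contraction in the supremum norm, and this forces all but a small fraction of the crosses to survive. The same argument gives a variational principle over permutons for weighted pipe dreams, which covers specializations of single and double Schubert polynomials along continuous profiles.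
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
We write permutations $w\in S_n$ in one-line notation, let $s_i$ be the transposition of $i$ and $i+1$, and let $\operatorname{inv}$ denote the number of inversions of a word, that is, of pairs of positions $p<p'$ whose letters are in decreasing order. All logarithms without a base are natural, and $[n]=\{1,\dots,n\}$. The Schubert polynomials are determined by $\mathfrak S_{n\,\cdots\,2\,1}=x_1^{n-1}x_2^{n-2}\cdots x_{n-1}$ and $\mathfrak S_{ws_i}=(\mathfrak S_w-s_i\mathfrak S_w)/(x_i-x_{i+1})$ whenever $w(i)>w(i+1)$, where $s_i$ exchanges $x_i$ and $x_{i+1}$. The \emph{principal specialization} is $\Upsilon_w=\mathfrak S_w(1,\dots,1)$; it is also the degree of the matrix Schubert variety of $w$. We are interested in its largest value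
\[
u(n)=\max_{w\in S_n}\Upsilon_w .
\]

We use Schubert polynomials only through pipe dreams. Consider the $n\times n$ square of tiles $(i,j)\in[n]^2$, with the row $i$ counted from the top and the column $j$ from the left, and the staircase $\Delta_n=\{(i,j):i+j\le n\}$. Given $D\subseteq\Delta_n$, draw a \emph{cross} in each tile of $D$ (left edge joined to right edge, bottom to top) and a pair of \emph{elbows} in every other tile (left joined to top, bottom to right). The pipe that enters row $i$ from the left leaves through the top of some column $w_D(i)$. The set $D$ is \emph{reduced} if no two pipes cross twice. Let $\mathcal R(n)$ be the set of reduced $D\subseteq\Delta_n$; those with $w_D=w$ are the \emph{pipe dreams of $w$}. The pipe dream formula (Billey--Jockusch--Stanley, Fomin--Stanley, Fomin--Kirillov) states that $\mathfrak S_w=\sum_D\prod_{(i,j)\in D}x_i$, summed over the pipe dreams of $w$. Thus $\Upsilon_w$ is the number of pipe dreams of $w$.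

For $n=3$ the staircase has three tiles. The set $\{(1,2),(2,1)\}$ is not reduced, since pipes $2$ and $3$ cross in both tiles. The other seven subsets are reduced: $\emptyset$ gives $123$, $\{(1,1)\}$ gives $213$, $\{(1,1),(1,2)\}$ gives $312$, $\{(1,1),(2,1)\}$ gives $231$, $\Delta_3$ gives $321$, and both $\{(1,2)\}$ and $\{(2,1)\}$ give $132$. Hence $u(3)=2$.

How fast does $u(n)$ grow? Counting subsets of the staircase gives $u(n)\le2^{n(n-1)/2}$. A lower bound of the same order comes from the \emph{layered} permutations
\[
w(b_1,\dots,b_k)=(b_1,\dots,1,\;b_1+b_2,\dots,b_1+1,\;\dots,\;n,\dots,n-b_k+1),\qquad b_1+\dots+b_k=n .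
\]
If $v(n)$ is the largest $\Upsilon_w$ over layered $w\in S_n$, a theorem of Morales, Pak and Panova states that $n^{-2}\log_2v(n)$ converges to $\gamma/\log2\approx0.2932$, where $\gamma\approx0.2032558981$ is a universal constant. So $\log u(n)$ has order $n^2$, the area of the diagram, and one expects a well-defined entropy per unit area. Stanley conjectured that $n^{-2}\log u(n)$ has a limit; we take the problem from Zhang~\cite{Zhang}.

\begin{theorem}\label{thm:main}
The limit $\lim_{n\to\infty}n^{-2}\log u(n)$ exists and is finite.
\end{theorem}

The limit lies between $\gamma\approx0.2033$ and $\frac18\log15\approx0.3385$ (Proposition~\ref{prop:bounds}). Our proof uses compactness and does not compute it.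

\subsection*{Weights and permutons}
The method keeps track of the shape of the permutation and tolerates slowly varying weights. A \emph{permuton} is a probability measure $\mu$ on $[0,1]^2$ with uniform marginals. Let $G_\mu(x,y)=\mu([0,x]\times[0,y])$ be its distribution function and $d(\mu,\mu')=\sup|G_\mu-G_{\mu'}|$. For $w\in S_n$ let $\mu_w$ be the permuton with density $n$ on the squares $(\frac{i-1}n,\frac in]\times(\frac{w(i)-1}n,\frac{w(i)}n]$, and write $G_w=G_{\mu_w}$. Fix a continuous function $\psi:[0,1]^2\to(0,\infty)$ and put
\[
Z_n(w)=\sum_{D\in\mathcal R(n),\ w_D=w}\ \prod_{(i,j)\in D}\psi\Big(\frac in,\frac jn\Big).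
\]
For $\psi\equiv1$ this is $\Upsilon_w$. For $\psi(x,y)=\varphi(x)$ it is $\mathfrak S_w(\varphi(\frac1n),\varphi(\frac2n),\dots)$, and for $\psi(x,y)=\varphi(x)+\chi(y)$ it is the double Schubert polynomial $\mathfrak S_w(x;-y)=\sum_D\prod_{(i,j)\in D}(x_i+y_j)$ at $x_i=\varphi(\frac in)$, $y_j=\chi(\frac jn)$.

\begin{theorem}\label{thm:permuton}
Put $M_n(\mu,\delta)=\max\{Z_n(w):w\in S_n,\ d(\mu_w,\mu)<\delta\}$, with $\log\max\emptyset=-\infty$. For every permuton $\mu$,
\[
E(\mu):=\lim_{\delta\to0}\liminf_{n\to\infty}\frac{\log M_n(\mu,\delta)}{n^2}=\lim_{\delta\to0}\limsup_{n\to\infty}\frac{\log M_n(\mu,\delta)}{n^2}.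
\]
The function $E$ is upper semicontinuous, the limit $\lim_n n^{-2}\log\max_{w\in S_n}Z_n(w)$ exists and equals $\max_\mu E(\mu)$, and if $w_n\in S_n$ are such that $n^{-2}\log Z_n(w_n)$ tends to this limit, then every limit point of $(\mu_{w_n})$ maximizes $E$.
\end{theorem}

For $\psi\equiv1$, the number $E(\mu)$ is the entropy per unit area of pipe dreams whose permutation looks like $\mu$. Stanley's limit is then $\max_\mu E(\mu)$, and the permutations attaining $u(n)$ have only maximizers of $E$ as limit points.

\subsection*{The difficulty and the method}
Since there are only $n!=e^{o(n^2)}$ permutations, Theorem~\ref{thm:main} is a statement about $|\mathcal R(n)|$. An entropy per unit area usually exists because $m^2$ independent systems of size $n$ fit into one system of size $mn$, so that one would like to have $|\mathcal R(mn)|\ge|\mathcal R(n)|^{m^2}$ up to a small exponential loss. Juxtaposition does not give this. Fill the first $a$ rows and $b$ columns with crosses, place an element of $\mathcal R(b)$ below this rectangle and an element of $\mathcal R(a)$ to its right. Pipes $1,\dots,a$ cross each other only on the right, pipes $a+1,\dots,a+b$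 only below, and a pipe of one group crosses a pipe of the other once, in the rectangle. Hence $|\mathcal R(a+b)|\ge|\mathcal R(a)|\,|\mathcal R(b)|$. For $a=b=n$ this yields the square of $|\mathcal R(n)|$ where the fourth power is needed: the frozen rectangle wastes half of the staircase.

The obstacle is that reducedness is not local: whether a cross is allowed depends on the history of the two pipes that reach it. We therefore keep the large-scale history of the pipes and replicate only the local freedom. Cut the diagrams of size $n$ into boxes of side $k$, and consider those that agree with a fixed diagram $D_*$ on the boundaries of all boxes. Dilate the picture by $m$, so that each box becomes room for $m^2$ boxes of side $k$, and fill these independently with fillings of the original box. The result $X$ has the right entropy but need not be reduced. We control it through the rank functions of the pipes, which we call heights (Section~\ref{sec:heights}). They obey a local recursion that does not increase differences. Where the heights of $D_*$ are nearly affine, this shows that the heights of $X$ follow those of a deterministic dilation $mD_*$,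 which is reduced and has as many crosses as $X$. Close heights mean close inversion numbers, so few crosses of $X$ are wasted, and deleting them costs little entropy (Sections~\ref{sec:examples} and~\ref{sec:replication}). Finally, heights are Lipschitz, so by Rademacher's theorem they are nearly affine on most small boxes (Section~\ref{sec:amplification}). Both theorems follow in Section~\ref{sec:proofs}.

\section{Labels and effective crosses}\label{sec:labels}

Because our construction produces sets that are not reduced, we need a substitute for pipes that makes sense for every set of crosses and tells us which crosses to delete.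

The \emph{vertices} of the $n$-square are the points $(i,j)$ with $0\le i,j\le n$; the tile $(i,j)$ has corners $NW=(i-1,j-1)$, $NE=(i-1,j)$, $SW=(i,j-1)$, $SE=(i,j)$. A \emph{filling} is any subset $D\subseteq\Delta_n$. It determines a label in $[2n]$ on every edge, as follows. The left boundary edge of row $i$ has label $i$, and the bottom boundary edge of column $j$ has label $n+j$. If a tile has left label $a$ and bottom label $b$, then (Figure~\ref{fig:tile})
\begin{itemize}
\item if the tile is in $D$ and $a<b$, its top label is $b$ and its right label is $a$, and we call the tile an \emph{effective cross};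
\item otherwise its top label is $a$ and its right label is $b$.
\end{itemize}
The labels are computed by processing the tiles in an \emph{admissible order}, one in which every tile comes after its left and lower neighbors. Let $D^\circ\subseteq D$ be the set of effective crosses. An ineffective cross acts as a pair of elbows, so $D^\circ$ produces the same labels as $D$, and $(D^\circ)^\circ=D^\circ$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (0,0) rectangle (1,1);
\node[above left] at (0,1) {\small $NW$}; \node[above right] at (1,1) {\small $NE$};
\node[below left] at (0,0) {\small $SW$}; \node[below right] at (1,0) {\small $SE$};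
\begin{scope}[xshift=3.2cm]
\draw (0,0) rectangle (1,1);
\draw[very thick] (0,.5)--(1,.5) (.5,0)--(.5,1);
\node[left] at (0,.5) {$a$}; \node[below] at (.5,0) {$b$};
\node[above] at (.5,1) {$b$}; \node[right] at (1,.5) {$a$};
\end{scope}
\begin{scope}[xshift=6.2cm]
\draw (0,0) rectangle (1,1);
\draw[very thick] (0,.5) arc (-90:0:.5);
\draw[very thick] (.5,0) arc (180:90:.5);
\node[left] at (0,.5) {$a$}; \node[below] at (.5,0) {$b$};
\node[above] at (.5,1) {$a$}; \node[right] at (1,.5) {$b$};
\end{scope}
\end{tikzpicture}
\caption{The corners of a tile, and the two ways in which a left label $a$ and a bottom label $b$ pass through it: straight if the tile belongs to $D$ and $a<b$ (middle), along elbows in all other cases (right).}\label{fig:tile}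
\end{figure}

A \emph{path} moves along edges by steps down or to the right, and its \emph{word} is the list of labels read along it. The path from $(0,0)$ down the left side and along the bottom of the square has the word $1,2,\dots,2n$. Processing the tile $(i,j)$ \emph{flips} a path from $(0,0)$: the left and bottom edges of the tile, which are steps number $i+j-1$ and $i+j$, are replaced by its top and right edges. The word is unchanged, unless the tile is an effective cross, in which case the letters $a<b$ in positions $i+j-1$, $i+j$ are swapped. This is the rule of the Demazure ($0$-Hecke) product: a generator is applied only when it creates an inversion. For a rectangular box $B$ of tiles, the \emph{in-word} is read down the left side and along the bottom of $B$, and the \emph{out-word} along the top and down the right side.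

\begin{lemma}\label{lem:words}
Let $D\subseteq\Delta_n$ be a filling.
\begin{enumerate}
\item[(a)] For every box $B$, the in-word and the out-word have distinct letters, and $|D^\circ\cap B|=\operatorname{inv}(\text{out-word})-\operatorname{inv}(\text{in-word})$.
\item[(b)] The labels along the top of the square form a permutation $v_D\in S_n$, and $\operatorname{inv}(v_D)=|D^\circ|$.
\item[(c)] $D$ is reduced if and only if $D=D^\circ$, and in this case $v_D=w_D^{-1}$. In particular $D^\circ\in\mathcal R(n)$ for every filling $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every path from $(0,0)$ to $(n,n)$ arises from the left-and-bottom path by flipping the tiles below it, so its word is a rearrangement of $1,\dots,2n$. The in-word of $B$ is part of such a word. Flipping the tiles of $B$ in an admissible order turns the in-word into the out-word, and each effective cross swaps two adjacent increasing letters, which adds exactly one inversion.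

(b) Take for $B$ the whole square; its in-word has no inversions. As $D\subseteq\Delta_n$, only positions $\le n$ are swapped, so the out-word is a permutation of $[n]$ followed by $n+1,\dots,2n$.

(c) The relative order of two letters in the word changes only when these two letters are swapped, and a swap turns them from increasing to decreasing. So each pair of letters is swapped at most once. If $D=D^\circ$, labels are constant along pipes, hence no two pipes cross twice, and the label on top of column $w_D(i)$ is $i$. If $D\ne D^\circ$, consider the first ineffective cross in an admissible order, with left label $a$ larger than its bottom label $b$. Until then labels are constant along pipes. Since $a>b$ and $a$ precedes $b$ in the current word, these letters were swapped earlier, so pipes $a$ and $b$ cross there and again in the present tile.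
\end{proof}

Every reduced $D$ is a pipe dream of exactly one permutation, so $|\mathcal R(n)|=\sum_{w\in S_n}\Upsilon_w$ and
\begin{equation}\label{eq:sandwich}
u(n)\le|\mathcal R(n)|\le n!\,u(n).
\end{equation}
Put $F(n)=n^{-2}\log|\mathcal R(n)|\in[0,\log2]$. Since $\log n!\le n\log n$, the sequences $F(n)$ and $n^{-2}\log u(n)$ differ by $o(1)$. If $D\subseteq\Delta_n$ is regarded as a filling of the $(n+a)$-square, the first $n$ letters of the word undergo the same swaps and the others stay in place. Therefore
\begin{equation}\label{eq:mono}
\mathcal R(n)\subseteq\mathcal R(n+a),\quad\text{and $w_D$ becomes } w_D\times1^a,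
\end{equation}
where $w\times1^a\in S_{n+a}$ extends $w\in S_n$ by the fixed points $n+1,\dots,n+a$.

\begin{proposition}\label{prop:bounds}
$\gamma\le\liminf_n n^{-2}\log u(n)$ and $\limsup_n n^{-2}\log u(n)\le\frac18\log15$.
\end{proposition}

\begin{proof}
The lower bound is the theorem of Morales, Pak and Panova, since $u(n)\ge v(n)$. For the upper bound, consider a $2\times2$ box that meets $D$ exactly in its lower left and upper right tiles. Both tiles act on positions $2,3$ of the in-word of the box, and nothing else in the box changes the word. If the first cross is effective, these positions are decreasing when the second is processed, so $D$ is not reduced. Thus each block $\{2a-1,2a\}\times\{2b-1,2b\}$ meets a reduced $D$ in one of at most $15$ ways. The blocks that meet $\Delta_n$ have $a+b\le\lfloor n/2\rfloor+1$, and there are $\binom{\lfloor n/2\rfloor+1}2=n^2/8+O(n)$ of them.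
\end{proof}

\section{Heights}\label{sec:heights}

We shall feed a box filling with labels other than those it was designed for, and we must know how much the output changes. Individual labels are a poor measure of this. It is better to forget everything about a label except whether it is at most a threshold $c$, and to count.

For a filling $D$, an integer $c\ge0$ and a vertex $p$, the \emph{height} $h_c(p)=h^D_c(p)$ is the number of labels $\le c$ on a path from $(0,0)$ to $p$. It does not depend on the path, because any two such paths are related by flips, and a flip preserves the set of labels. A step down or to the right raises $h_c$ by $0$ or $1$. On the left and bottom sides of the square, $h_c$ does not depend on $D$. On the top side it is the rank function of the permutation: if $h^\sigma_c(x)=\#\{p\le x:\sigma(p)\le c\}$ for $\sigma\in S_n$, then for $0\le c,x\le n$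
\begin{equation}\label{eq:top}
h^D_c(0,x)=h^{v_D}_c(x),\qquad h^\sigma_c(x)=\#\{a\le c:\sigma^{-1}(a)\le x\}=n\,G_{\sigma^{-1}}\Big(\frac cn,\frac xn\Big).
\end{equation}

At every tile,
\begin{equation}\label{eq:rec}
h_c(NE)=\begin{cases}h_c(SW)&\text{if the tile is not in }D,\\[2pt] \max\big(h_c(NW),\,h_c(SE)-1\big)&\text{if the tile is in }D.\end{cases}
\end{equation}
Indeed, let $a$ and $b$ be the left and bottom labels. If the tile is not in $D$, the top label is $a$, so the steps from $NW$ to $NE$ and from $NW$ to $SW$ raise $h_c$ equally. If the tile is in $D$, the top label is $\max(a,b)$ whether or not the cross is effective. So $h_c(NE)-h_c(NW)$ is $1$ if both $a,b\le c$ and $0$ otherwise, while $h_c(SE)-1-h_c(NW)$ is $1$, $0$ or $-1$ according as two, one or none of $a,b$ are $\le c$. The recursion~\eqref{eq:rec} involves neither the labels nor $c$, and it refers to $D$, not to $D^\circ$. This is what allows us to compare different systems that share the crosses of a box.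

\begin{lemma}[contraction]\label{lem:contraction}
Let $f,f'$ be real functions on the vertices of a box that satisfy~\eqref{eq:rec} for the same set of crosses. If $|f-f'|\le e$ on the left and bottom sides of the box, then $|f-f'|\le e$ at all its vertices.
\end{lemma}

\begin{proof}
Every other vertex is the $NE$ corner of a tile of the box. Process the tiles in an admissible order: the corners $NW$, $SW$, $SE$ of a tile lie on the left or bottom side or are $NE$ corners of earlier tiles. The bound passes to $NE$ because $|\max(x,y-1)-\max(x',y'-1)|\le\max(|x-x'|,|y-y'|)$.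
\end{proof}

Next we need a reduced filling of size $mn$ that carries the large-scale structure of a given $D\in\mathcal R(n)$. It will serve as a reference for heights and for the number of crosses. We use here that $G_\mu$ is nondecreasing and $1$-Lipschitz in each variable, which holds because the marginals of $\mu$ are uniform.

\begin{lemma}[blow-up]\label{lem:blowup}
Let $D\in\mathcal R(n)$, $m\ge1$, and let $mD=\{(i',j')\in[mn]^2:(\lceil i'/m\rceil,\lceil j'/m\rceil)\in D\}$. Then $mD\in\mathcal R(mn)$, and $h^{mD}_{mc}(mp)=m\,h^D_c(p)$ for all vertices $p$ of the $n$-square and all integers $c\ge0$. Moreover $d(\mu_{w_{mD}},\mu_{w_D})\le2/n$.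
\end{lemma}

\begin{proof}
A tile $(i',j')$ in the block of $(i,j)\in D$ has $i'+j'\le m(i+j)\le mn$, so $mD\subseteq\Delta_{mn}$. Call $m(a-1)+1,\dots,ma$ the \emph{group} of $a$. We claim that the $m$ edges forming the dilate of an edge labeled $a$ carry the group of $a$, increasing downward or to the right. This holds on the left and bottom sides of the square. Consider the $m\times m$ block of a tile with left label $a$ and bottom label $b$, and assume the claim for its left and bottom sides. If the tile is not in $D$, the out-word of the block equals the in-word, so the top carries the group of $a$ and the right side the group of $b$, both increasing. If the tile is in $D$, then $a<b$ because $D$ is reduced, so every label entering a row of the block is smaller than every label entering a column. By induction inside the block all $m^2$ crosses are effective and the labels go straight, so the top carries the group of $b$ and the right side the group of $a$. This proves the claim and shows that $mD$ is reduced. The group of $a$ contributes $m$ labels $\le mc$ if $a\le c$ and none otherwise, which gives the formula for heights.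

By this formula and~\eqref{eq:top}, $G_{w_{mD}}$ and $G_{w_D}$ agree at points of $\frac1n\mathbb Z^2$. Given $(x,y)$, round both coordinates up to such a point $(x^+,y^+)$; then $G_{w_{mD}}(x,y)\le G_{w_{mD}}(x^+,y^+)=G_{w_D}(x^+,y^+)\le G_{w_D}(x,y)+2/n$, and the same holds with the roles exchanged.
\end{proof}

The last tool converts information on heights into information on the number of effective crosses, which by Lemma~\ref{lem:words}(b) is an inversion number. It is important that a bounded number of thresholds suffices, since we shall need all the heights under consideration to be nearly affine on the same boxes.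

\begin{lemma}[few thresholds suffice]\label{lem:inv}
Let $q\mid N$, put $c_s=sN/q$, and let $\sigma,\pi\in S_N$ satisfy $|h^\sigma_{c_s}(x)-h^\pi_{c_s}(x)|\le\eta N$ for all $0\le s\le q$ and $0\le x\le N$. Then
\[
\text{(a)}\quad|\operatorname{inv}\sigma-\operatorname{inv}\pi|\le\Big(\frac1{2q}+3q\eta\Big)N^2,\qquad\quad\text{(b)}\quad d(\mu_{\sigma^{-1}},\mu_{\pi^{-1}})\le\eta+\frac1q .
\]
\end{lemma}

\begin{proof}
(a) Say that a letter has class $s$ if it lies in $(c_{s-1},c_s]$, and let $\operatorname{inv}_q$ count the inversions between letters of different classes. Then $0\le\operatorname{inv}-\operatorname{inv}_q\le q\binom{N/q}2\le N^2/(2q)$, so it suffices to prove $|\operatorname{inv}_q\sigma-\operatorname{inv}_q\pi|\le3q\eta N^2$. Let $\lambda_s=h_{c_s}-h_{c_{s-1}}$, so that $\Delta\lambda_s(x)=\lambda_s(x)-\lambda_s(x-1)$ is the indicator that the letter in position $x$ has class $s$, and let $f_s(x)=x-1-h_{c_s}(x-1)$ be the number of positions before $x$ with class larger than $s$. Then $\operatorname{inv}_q=\sum_{s=1}^q\sum_{x=1}^N\Delta\lambda_s(x)f_s(x)$, and with $\rho_s=\lambda^\sigma_s-\lambda^\pi_s$,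
\[
\operatorname{inv}_q\sigma-\operatorname{inv}_q\pi=\sum_{s,x}\Delta\lambda^\sigma_s(x)\big(f^\sigma_s-f^\pi_s\big)(x)+\sum_{s,x}\Delta\rho_s(x)\,f^\pi_s(x).
\]
In the first sum each $x$ contributes one term, of size at most $\eta N$, so the sum is at most $\eta N^2$ in absolute value. In the second, $|\rho_s|\le2\eta N$ and $\rho_s(0)=\rho_s(N)=0$, so summation by parts gives
\[
\Big|\sum_{x=1}^N\Delta\rho_s(x)f^\pi_s(x)\Big|=\Big|\sum_{x=1}^{N-1}\rho_s(x)\big(f^\pi_s(x+1)-f^\pi_s(x)\big)\Big|\le2\eta N\cdot N,
\]
because the increments of $f^\pi_s$ are $0$ or $1$. The total is at most $(1+2q)\eta N^2\le3q\eta N^2$.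

(b) Write $G=G_{\sigma^{-1}}$ and $G'=G_{\pi^{-1}}$. By~\eqref{eq:top}, $|G-G'|\le\eta$ at the points $(\frac sq,\frac xN)$. As $\frac sq$ is a multiple of $\frac1N$, both $G(\frac sq,y)$ and $G'(\frac sq,y)$ are linear in $y$ between consecutive multiples of $\frac1N$, so the bound holds at $(\frac sq,y)$ for all $y$. For $t\in[\frac{s-1}q,\frac sq]$ we get $G(t,y)\le G(\frac sq,y)\le G'(\frac sq,y)+\eta\le G'(t,y)+\frac1q+\eta$, and symmetrically.
\end{proof}

\section{When copies fit together: two examples}\label{sec:examples}

Fix a threshold $c$ and write $0$ for a label $\le c$ and $1$ for a label $>c$. Inside a box, number rows and columns from its $NW$ corner, so that tile $(i,j)$ acts on positions $i+j-1$, $i+j$ of the in-word.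

\begin{example}\label{ex:good}
Let $B$ be a $3\times3$ box with in-word $010\,101$: the left side reads $010$ and the bottom reads $101$. Put crosses at $(1,1)$, at $(3,3)$, and at one of the three tiles $(3,1)$, $(2,2)$, $(1,3)$. They act on the positions $\{1,2\}$, $\{5,6\}$, $\{3,4\}$, each of which holds $01$. So all three crosses are effective, and the out-word is $101\,010$ for each of the three fillings. The top of $B$ reads like the bottom, and the right side like the left.

Now take a $3m\times3m$ box with in-word $(010)^m(101)^m$, cut it into $m^2$ copies of $B$, and choose one of the three fillings in each copy independently. By induction in an admissible order, every copy receives the in-word $010\,101$ and passes on $101$ to the copy above and $010$ to the copy on the right. All $3m^2$ crosses are effective, for each of the $3^{m^2}$ choices. The entropy per tile, $\frac19\log3$, is the same as in $B$.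
\end{example}

\begin{example}\label{ex:bad}
Let $n=4$, let $B$ be the upper left $2\times2$ box, and let $D=\{(2,1)\}$, $D'=\{(1,2)\}$. Both turn the in-word $12\,34$ of $B$ into $13\,24$. In the $4m$-square, cut the upper left $2m\times2m$ box into $m^2$ copies of $B$, fill each with $D$ or $D'$, and leave the rest empty. The cross in the copy in row $\alpha$ and column $\alpha'$ acts on positions $2s$, $2s+1$ with $s=\alpha+\alpha'-1\le 2m-1$. These pairs of positions are disjoint, so only the first cross on each pair is effective: $2m-1$ crosses out of $m^2$.
\end{example}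

The heights explain the difference. In Example~\ref{ex:good} the height, measured from the $NW$ corner, takes the values $0,1,1,2$ down the left side and $0,0,1,1$ along the top, and it grows in the same way along the opposite sides. On the boundary of $B$ it is within $\frac13$ of the affine function $\frac23i+\frac13j$, and equal to it at the corners. An affine function looks the same in every copy up to a constant, so what leaves one copy is what the next one expects. In Example~\ref{ex:bad}, with $c=2$, the height gains $2$ along the left side of $B$ and only $1$ along the right side, so the copy to the right of $B$ receives fewer small labels than its filling was made for.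

In general the boundary data are neither periodic nor equal on opposite sides, and we cannot follow individual crosses. We shall assume only that heights are within $2\varepsilon k$ of affine functions on the boundary of a box of side $k$. Each copy then receives slightly wrong data, Lemma~\ref{lem:contraction} says that it adds an error of order $\varepsilon k$ to the heights, and a chain of copies across the $N$-square has length of order $N/k$. The accumulated error is of order $\varepsilon N$, whatever $m$ is.

\section{Replication}\label{sec:replication}

Let $g=2^r$ divide $n$ and let $k=n/g$. Cut the $n$-square into $g^2$ boxes of $k\times k$ tiles, the box $(I,J)$ consisting of rows $(I-1)k+1,\dots,Ik$ and columns $(J-1)k+1,\dots,Jk$. The \emph{level-$r$ record} of $D\in\mathcal R(n)$ is the list of the labels of all edges on the lines that bound these boxes, the outer boundary included. It determines all heights at the vertices on these lines, since each of them is reached from $(0,0)$ by a path along the lines. We write $\partial B$ for the set of vertices on the four sides of a box $B$.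

Fix $D_*\in\mathcal R(n)$. Let $\mathcal D$ be the set of $D\in\mathcal R(n)$ with the same level-$r$ record as $D_*$, and let $\mathcal Z_B=\{D\cap B:D\in\mathcal D\}$ be the set of fillings of $B$ that occur in $\mathcal D$. Let $\mathcal G$ be a set of boxes, let $m\ge1$ and $N=mn$. In the $N$-square, let $mB$ be the dilated box of side $mk$; for $B\in\mathcal G$ cut it into $m^2$ boxes of side $k$, the \emph{copies} of $B$. A \emph{replica} is a set $X\subseteq[N]^2$ such that
\begin{itemize}
\item for $B\in\mathcal G$ and each copy $C$ of $B$, the set $X\cap C$ is the translate of an element of $\mathcal Z_B$, chosen freely for each $C$;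
\item for $B\notin\mathcal G$, we have $X\cap mB=mD_*\cap mB$.
\end{itemize}

\begin{proposition}[replication]\label{prop:rep}
Let $q\mid n$, $0<\varepsilon<1$ and $k\varepsilon\ge2$. Suppose that every $B=(I,J)\in\mathcal G$ has $I+J\le g$ and that for each $c\in\{sn/q:0\le s\le q\}$ there is an affine function $\ell=\ell_{B,c}$ of $(i,j)$, with both slopes in $[0,1]$, such that
\begin{equation}\label{eq:flat}
|h^{D_*}_c-\ell|\le2\varepsilon k\quad\text{on }\partial B.
\end{equation}
Then every replica $X$ is contained in $\Delta_N$, so that $X^\circ\in\mathcal R(N)$, and
\begin{enumerate}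
\item[(a)] $|h^X_{mc}(0,x)-h^{mD_*}_{mc}(0,x)|\le28\varepsilon N$ for all $c=sn/q$ and $0\le x\le N$;
\item[(b)] $|X\setminus X^\circ|\le\beta N^2$, where $\beta=\frac1{2q}+84q\varepsilon$;
\item[(c)] $d(\mu_{w_{X^\circ}},\mu_{w_{D_*}})\le28\varepsilon+\frac1q+\frac2n$.
\end{enumerate}
\end{proposition}

\begin{proof}
For $B=(I,J)\in\mathcal G$ every tile of $mB$ has $i'+j'\le(I+J)mk\le N$, and outside these boxes $X$ agrees with $mD_*\subseteq\Delta_N$. So $X\subseteq\Delta_N$.

(a) Fix $c=sn/q$ and write $h=h^X_{mc}$ and $\Psi=h^{mD_*}_{mc}$. We follow the error $|h-\Psi|$ through the boxes. In a box $mB$ with $B\in\mathcal G$ the fillings $X$ and $mD_*$ are unrelated, so we compare both heights with the dilated affine function $\tilde\ell(p)=m\,\ell(p/m)$, which has the same slopes as $\ell=\ell_{B,c}$.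

\emph{Step 1: one copy.} Let $C$ be a copy of $B\in\mathcal G$. We show that
\begin{equation}\label{eq:copy}
|h-\tilde\ell|\le e\ \text{ on the left and bottom sides of }C\quad\Longrightarrow\quad|h-\tilde\ell|\le e+4\varepsilon k\ \text{ on }\partial C.
\end{equation}
Let $T$ be the translation taking $C$ to $B$, and let $D'\in\mathcal D$ be such that $T(X\cap C)=D'\cap B$. Since $\ell\circ T$ and $\tilde\ell$ are affine with the same slopes, $\tilde\ell=\ell\circ T+\kappa$ for a real constant $\kappa$. Put $f=h^{D'}_c\circ T+\kappa$. The recursion~\eqref{eq:rec} is preserved by adding a constant, so $f$ satisfies it on $C$ for the crosses $X\cap C$, as does $h$. Since $D'$ and $D_*$ have the same record, $h^{D'}_c=h^{D_*}_c$ on $\partial B$, and~\eqref{eq:flat} gives $|f-\tilde\ell|\le2\varepsilon k$ on $\partial C$. Hence $|h-f|\le e+2\varepsilon k$ on the left and bottom sides of $C$, then on all of $C$ by Lemma~\ref{lem:contraction}, and~\eqref{eq:copy} follows.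

\emph{Step 2: one box.} We show, for every box $B$, that if $|h-\Psi|\le e$ on the left and bottom sides of $mB$, then $|h-\Psi|\le e+14\varepsilon mk$ on $\partial(mB)$. If $B\notin\mathcal G$, both functions satisfy~\eqref{eq:rec} on $mB$ for the same crosses, and Lemma~\ref{lem:contraction} gives the bound $e$. Let $B\in\mathcal G$. For $p\in\partial B$, Lemma~\ref{lem:blowup} and~\eqref{eq:flat} give $|\Psi-\tilde\ell|(mp)=m|h^{D_*}_c-\ell|(p)\le2\varepsilon mk$. Every vertex of $\partial(mB)$ is at most $m$ unit steps away from such a point $mp$, and a unit step changes each of $\Psi$ and $\tilde\ell$ by at most $1$. Since $2\le\varepsilon k$,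
\begin{equation}\label{eq:psi}
|\Psi-\tilde\ell|\le2\varepsilon mk+2m\le3\varepsilon mk\quad\text{on }\partial(mB).
\end{equation}
Therefore $|h-\tilde\ell|\le e_0:=e+3\varepsilon mk$ on the left and bottom sides of $mB$. Give the copy in row $\alpha$ and column $\alpha'$ of $mB$ the depth $(m-\alpha)+\alpha'\in[1,2m-1]$. Its left side lies on the left side of $mB$ or is the right side of a copy of depth smaller by one, and its bottom side lies on the bottom of $mB$ or is the top side of a copy of depth smaller by one. By~\eqref{eq:copy} and induction, $|h-\tilde\ell|\le e_0+4\varepsilon k\cdot\text{depth}\le e_0+8\varepsilon mk$ on the boundary of every copy. With~\eqref{eq:psi} we obtain $|h-\Psi|\le e+(3+8+3)\varepsilon mk$ on $\partial(mB)$.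

\emph{Step 3: the square.} On the left and bottom sides of the $N$-square, $h=\Psi$. Give the box $(I,J)$ the depth $(g-I)+J\in[1,2g-1]$. The same induction, with Step 2, bounds $|h-\Psi|$ on the top side by $(2g-1)\cdot14\varepsilon mk\le28\varepsilon N$.

(b) The record fixes the in-word and the out-word of $B$, and the elements of $\mathcal D$ are reduced. By Lemma~\ref{lem:words}(a), all elements of $\mathcal Z_B$ have the same size $|D_*\cap B|$. So every dilated box $mB$, of either kind, contains $m^2|D_*\cap B|$ tiles of $X$, and $|X|=m^2|D_*|=|mD_*|$. By Lemmas~\ref{lem:words}(b) and~\ref{lem:blowup},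
\[
|X\setminus X^\circ|=|mD_*|-|X^\circ|=\operatorname{inv}(v_{mD_*})-\operatorname{inv}(v_X).
\]
By (a) and~\eqref{eq:top}, Lemma~\ref{lem:inv} applies to $v_X$ and $v_{mD_*}$ with $\eta=28\varepsilon$, the thresholds being $mc=sN/q$. Part (a) of that lemma gives (b).

(c) Since $v_X=v_{X^\circ}=w_{X^\circ}^{-1}$, Lemma~\ref{lem:inv}(b) gives $d(\mu_{w_{X^\circ}},\mu_{w_{mD_*}})\le28\varepsilon+\frac1q$, and Lemma~\ref{lem:blowup} adds $\frac2n$.
\end{proof}

\begin{remark}
The common record is used twice: it makes~\eqref{eq:flat} valid for every filling in $\mathcal Z_B$, and it makes $X$ and $mD_*$ equally large. The condition $I+J\le g$ keeps the copies inside the staircase. The bounds on the slopes and $k\varepsilon\ge2$ enter only in~\eqref{eq:psi}. Example~\ref{ex:bad} shows that replicating a box without control of its heights can waste almost all crosses. A box outside $\mathcal G$ adds no error but contributes no entropy. Finally, $\beta$ is small only if $q$ is large and $\varepsilon$ is small compared with $1/q$; we shall take $\varepsilon=q^{-2}$.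
\end{remark}

\section{Most boxes are nearly affine}\label{sec:amplification}

It remains to find a scale at which Proposition~\ref{prop:rep} applies to almost all boxes. There are two competing demands. The boxes must be small compared with $n$, so that the heights are nearly affine on them; and they must be large, so that fixing the labels on their boundaries costs little entropy. We reconcile them by passing to a limit of rescaled heights, which selects a number of boxes $g^2$ that stays fixed while $n\to\infty$.

We treat both theorems at once. For $D\subseteq[n]^2$ let $\operatorname{wt}_n(D)=\prod_{(i,j)\in D}\psi(\frac in,\frac jn)$, and for a family $\mathcal A$ of such sets let $\operatorname{wt}_n(\mathcal A)=\sum_{D\in\mathcal A}\operatorname{wt}_n(D)$. Let $\Lambda=\max|\log\psi|$, and let $\omega(\rho)$ be the largest value of $|\log\psi(p)-\log\psi(p')|$ over points with $\|p-p'\|_\infty\le\rho$; by uniform continuity $\omega(\rho)\to0$ as $\rho\to0$. A reader interested only in Theorem~\ref{thm:main} may take $\psi\equiv1$, so that $\operatorname{wt}_n(\mathcal A)=|\mathcal A|$ and $\Lambda=\omega=0$.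

\begin{proposition}[amplification]\label{prop:amp}
Let $n_\nu$, $\nu\ge1$, be integers with $2^\nu\mid n_\nu$ and $n_\nu\ge8^\nu$, let $\mathcal A_\nu\subseteq\mathcal R(n_\nu)$ be nonempty, and let $\tau>0$. Then for infinitely many $\nu$ there is $D_\nu\in\mathcal A_\nu$ such that for every $m\ge1$, with $N=mn_\nu$, some set $\mathcal P\subseteq\mathcal R(N)$ satisfies
\[
\frac{\log\operatorname{wt}_N(\mathcal P)}{N^2}\ge\frac{\log\operatorname{wt}_{n_\nu}(\mathcal A_\nu)}{n_\nu^2}-\tau,\qquad\text{and}\qquad d(\mu_{w_P},\mu_{w_{D_\nu}})\le\tau\ \text{ for all }P\in\mathcal P.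
\]
\end{proposition}

\begin{proof}
\emph{Step 1: thresholds.} Let $H(\beta)=-\beta\log\beta-(1-\beta)\log(1-\beta)$. For $0<\beta\le\frac12$, a set with $K$ elements has at most $e^{H(\beta)K}$ subsets of size $\le\beta K$: the terms $\beta^i(1-\beta)^{K-i}$ decrease in $i$, so $1\ge\sum_{i\le\beta K}\binom Ki\beta^i(1-\beta)^{K-i}\ge e^{-H(\beta)K}\sum_{i\le\beta K}\binom Ki$. For a power of two $q\ge256$ put $\varepsilon=q^{-2}$, so that $\beta=\frac1{2q}+84q\varepsilon\le\frac{85}q\le\frac12$. Fix $q$ so large that
\[
H(\beta)+\Lambda\beta\le\tau/3,\qquad28\varepsilon+1/q\le\tau/2 .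
\]

\emph{Step 2: fixing the record.} The level $r$ will be known only after a limit is taken, and the limit depends on the record. We therefore fix in advance the level-$\nu$ record, which determines the level-$r$ record for all $r\le\nu$. It consists of $2(2^\nu+1)n_\nu$ labels in $[2n_\nu]$, so the number of records is at most $e^{\rho_\nu n_\nu^2}$ with $\rho_\nu=2(2^\nu+1)\log(2n_\nu)/n_\nu$. Since $2^\nu\le n_\nu^{1/3}$, we have $\rho_\nu\to0$. Let $\mathcal A'_\nu\subseteq\mathcal A_\nu$ be the class of elements with a common level-$\nu$ record that has the largest weight, and fix $D_\nu\in\mathcal A'_\nu$. Then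
\begin{equation}\label{eq:record}
\operatorname{wt}_{n_\nu}(\mathcal A'_\nu)\ge e^{-\rho_\nu n_\nu^2}\operatorname{wt}_{n_\nu}(\mathcal A_\nu).
\end{equation}

\emph{Step 3: limit profile.} For $2^\nu\ge q$ and $0\le s\le q$ let $\Phi^\nu_s(x,y)=n_\nu^{-1}h^{D_\nu}_{sn_\nu/q}(xn_\nu,yn_\nu)$ at the points of $n_\nu^{-1}\mathbb Z^2\cap[0,1]^2$, extended to $[0,1]^2$ by bilinear interpolation in each cell. These functions take values in $[0,2]$ and are nondecreasing and $1$-Lipschitz in each variable, since inside a cell each partial derivative is a convex combination of two slopes in $\{0,1\}$. By the Arzel\`a--Ascoli theorem there is a subsequence along which $\Phi^\nu_s\to\Phi_s$ uniformly for each of the $q+1$ values of $s$. The limits have the same monotonicity and Lipschitz properties. Rademacher's theorem states that a Lipschitz function on an open subset of $\mathbb R^2$ is differentiable almost everywhere. So at almost every point all $\Phi_s$ are differentiable, with partial derivatives in $[0,1]$.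

\emph{Step 4: good squares.} For $g=2^r$ let $S_{I,J}=[\frac{I-1}g,\frac Ig]\times[\frac{J-1}g,\frac Jg]$. Call $S_{I,J}$ \emph{good} if $I+J\le g$ and for each $s$ there is an affine function $A_s$ with slopes in $[0,1]$ and $\sup_{S_{I,J}}|\Phi_s-A_s|\le\varepsilon/g$. Let $U_r$ be the union of the squares with $I+J\le g+1$ that are not good, and let $\alpha_r$ be its area. We claim that $\alpha_r\to0$. A point with $x+y>1$ is outside $U_r$ for large $r$, since $U_r\subseteq\{x+y\le1+1/g\}$. Let $p_0$ be a point with $x+y<1$, with no dyadic coordinate, at which all $\Phi_s$ are differentiable. It lies in one square of each level $r$. For large $r$ this square lies in $\{x+y\le1\}$, that is, $I+J\le g$, and the tangent plane $A_s$ at $p_0$ satisfies $|\Phi_s-A_s|=o(1/g)$ on it, because its points are within $1/g$ of $p_0$ in each coordinate. So the square is good for large $r$. The indicator of $U_r$ tends to $0$ almost everywhere, and the claim follows by dominated convergence. Fix $r$ with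
\[
\omega(2^{-r})+(2\Lambda+\log2)\,\alpha_r\le\tau/3 .
\]

\emph{Step 5: replicas.} Let $\nu$ be any index of the subsequence that is so large that, with $n=n_\nu$, $g=2^r$, $k=n/g$,
\[
\nu\ge r,\qquad2^\nu\ge q,\qquad k\varepsilon\ge2,\qquad\max_s\sup|\Phi^\nu_s-\Phi_s|\le\varepsilon/g,\qquad\rho_\nu\le\tau/3,\qquad2/n\le\tau/2 .
\]
Let $D_*=D_\nu$, let $\mathcal D$ and $\mathcal Z_B$ be as in Section~\ref{sec:replication}, and let $\mathcal G$ be the set of boxes $(I,J)$ with $S_{I,J}$ good. For $c=sn/q$ the function $\ell(i,j)=nA_s(\frac in,\frac jn)$ has the slopes of $A_s$, and $|h^{D_*}_c-\ell|\le n\cdot2\varepsilon/g=2\varepsilon k$ on $B$. So Proposition~\ref{prop:rep} applies, for every $m$. Let $\mathcal P=\{X^\circ:X\text{ a replica}\}$. Part (c) gives $d(\mu_{w_P},\mu_{w_{D_\nu}})\le\tau$ for $P\in\mathcal P$.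

\emph{Step 6: the weight of the replicas.} Let $z_B=\operatorname{wt}_n(\mathcal Z_B)$. As $r\le\nu$, we have $\mathcal A'_\nu\subseteq\mathcal D$. An element of $\mathcal D$ is determined by its intersections with the boxes, and its weight is the product of their weights, so
\begin{equation}\label{eq:product}
\operatorname{wt}_n(\mathcal A'_\nu)\le\operatorname{wt}_n(\mathcal D)\le\prod_Bz_B .
\end{equation}
Different choices in the copies give different replicas. Writing $Y^C$ for the translate of $Y\in\mathcal Z_B$ into the copy $C$, we have
\[
\sum_X\operatorname{wt}_N(X)=\prod_{B\in\mathcal G}\ \prod_{C}\Big(\sum_{Y\in\mathcal Z_B}\operatorname{wt}_N(Y^C)\Big)\cdot\prod_{B\notin\mathcal G}\operatorname{wt}_N(mD_*\cap mB).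
\]
We compare the factor of each $B=(I,J)$ with $z_B^{m^2}$.
\begin{itemize}
\item Let $B\in\mathcal G$. For a tile $(i,j)$ of $B$ and a tile $(i',j')$ of $mB$, both $(\frac in,\frac jn)$ and $(\frac{i'}N,\frac{j'}N)$ lie in $S_{I,J}$. Hence $\operatorname{wt}_N(Y^C)\ge e^{-\omega(2^{-r})k^2}\operatorname{wt}_n(Y)$, and the factor is at least $z_B^{m^2}e^{-\omega(2^{-r})m^2k^2}$.
\item Let $B\notin\mathcal G$ meet $\Delta_n$. Its upper left tile lies in $\Delta_n$, so $(I+J-2)k+2\le gk$ and $I+J\le g+1$. Thus $S_{I,J}\subseteq U_r$, and there are at most $\alpha_rg^2$ such boxes. Summing over all subsets of $B$ gives $z_B\le(1+e^\Lambda)^{k^2}\le e^{(\Lambda+\log2)k^2}$, while the factor is at least $e^{-\Lambda m^2k^2}\ge z_B^{m^2}e^{-(2\Lambda+\log2)m^2k^2}$.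
\item If $B$ does not meet $\Delta_n$, then $\mathcal Z_B=\{\emptyset\}$, and both $z_B$ and the factor equal $1$.
\end{itemize}
Since $g^2m^2k^2=N^2$, the choice of $r$ together with~\eqref{eq:product} and~\eqref{eq:record} yields
\[
\sum_X\operatorname{wt}_N(X)\ge\operatorname{wt}_n(\mathcal A'_\nu)^{m^2}e^{-\tau N^2/3}\ge\operatorname{wt}_n(\mathcal A_\nu)^{m^2}e^{-2\tau N^2/3}.
\]

\emph{Step 7: deleting the ineffective crosses.} By Proposition~\ref{prop:rep}(b), a replica $X$ with $X^\circ=P$ is the union of $P$ and a subset of $[N]^2$ with at most $\beta N^2$ tiles. By Step 1 there are at most $e^{H(\beta)N^2}$ such $X$, and each has $\operatorname{wt}_N(X)\le e^{\Lambda\beta N^2}\operatorname{wt}_N(P)$. Hence $\sum_X\operatorname{wt}_N(X)\le e^{\tau N^2/3}\operatorname{wt}_N(\mathcal P)$, so that $\operatorname{wt}_N(\mathcal P)\ge\operatorname{wt}_n(\mathcal A_\nu)^{m^2}e^{-\tau N^2}$. Taking logarithms and dividing by $N^2=m^2n^2$ completes the proof.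
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Theorem~\ref{thm:main} is contained in Theorem~\ref{thm:permuton}, but it follows from Proposition~\ref{prop:amp} in a few lines.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By~\eqref{eq:sandwich} it suffices to show that $F(n)$ converges. Let $L=\limsup F(n)\le\log2$. Choose $N_\nu\ge8^\nu$ with $F(N_\nu)\to L$ and round up to $n_\nu=2^\nu\lceil N_\nu/2^\nu\rceil$, so that $1\le n_\nu/N_\nu\le1+4^{-\nu}$. By~\eqref{eq:mono}, $F(n_\nu)\ge F(N_\nu)(N_\nu/n_\nu)^2$, hence $F(n_\nu)\to L$. Let $\tau>0$ and apply Proposition~\ref{prop:amp} with $\psi\equiv1$ and $\mathcal A_\nu=\mathcal R(n_\nu)$: for infinitely many $\nu$ we have $F(mn_\nu)\ge F(n_\nu)-\tau$ for all $m\ge1$. Fix such a $\nu$. For $N'\ge n_\nu$ and $m=\lfloor N'/n_\nu\rfloor$,~\eqref{eq:mono} gives $F(N')\ge(F(n_\nu)-\tau)(mn_\nu/N')^2$, and $mn_\nu/N'\to1$ as $N'\to\infty$. So $\liminf F\ge F(n_\nu)-\tau$. Letting $\nu\to\infty$ and then $\tau\to0$ gives $\liminf F\ge L$.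
\end{proof}

For Theorem~\ref{thm:permuton} the monotonicity of $|\mathcal R(n)|$ must be replaced by a statement that controls shape and weight when fixed points are added.

\begin{lemma}[padding]\label{lem:pad}
For $w\in S_n$ and $a\ge0$,
\[
d(\mu_{w\times1^a},\mu_w)\le5a/n,\qquad\log Z_{n+a}(w\times1^a)\ge\log Z_n(w)-n^2\omega(a/n).
\]
\end{lemma}

\begin{proof}
Let $n'=n+a$ and $G'=G_{w\times1^a}$. On $[0,\frac n{n'}]^2$ the measure $\mu_{w\times1^a}$ is $\mu_w$ contracted by the factor $\frac n{n'}$ with total mass $\frac n{n'}$, so $G'(x,y)=\frac n{n'}G_w(\frac{n'}nx,\frac{n'}ny)$ for $x,y\le\frac n{n'}$. This differs from $G_w(x,y)$ by at most $\frac a{n'}+\frac{2a}n$: the first term accounts for the factor, the second for moving each argument by at most $\frac an$. For general $(x,y)$, replacing $x,y$ by $\min(x,\frac n{n'})$, $\min(y,\frac n{n'})$ lowers each of $G'$ and $G_w$ by an amount in $[0,\frac{2a}{n'}]$, so it changes their difference by at most $\frac{2a}{n'}$. The total is at most $5a/n$. By~\eqref{eq:mono} every pipe dream of $w$ is a pipe dream of $w\times1^a$. It has at most $n^2$ tiles, and $|\frac in-\frac i{n'}|\le\frac an$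 for $i\le n$, so its log-weight changes by at most $n^2\omega(a/n)$.
\end{proof}

We also recall that permutons form a compact metric space under $d$. The function $G_\mu$ determines $\mu$, so $d$ is a metric. By the Arzel\`a--Ascoli theorem every sequence has a subsequence whose distribution functions converge uniformly to some $G$. This $G$ is continuous, vanishes on the axes, has nonnegative increments over rectangles and satisfies $G(x,1)=x$, $G(1,y)=y$, so it is the distribution function of a permuton.

\begin{proof}[Proof of Theorem~\ref{thm:permuton}]
Since $M_n(\mu,\delta)$ is nondecreasing in $\delta$ and $Z_n(w)\le(1+e^\Lambda)^{n^2}$, both limits in $\delta$ exist in $[-\infty,\infty)$. Call them $E^-(\mu)\le E^+(\mu)$.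

\emph{The inequality $E^-\ge E^+$.} Assume $E^+(\mu)>-\infty$. For each $\nu$ we have $\limsup_nn^{-2}\log M_n(\mu,\frac1\nu)\ge E^+(\mu)$, so there are $N_\nu\ge8^\nu$ and $\bar w_\nu\in S_{N_\nu}$ with $d(\mu_{\bar w_\nu},\mu)<\frac1\nu$ and $\log Z_{N_\nu}(\bar w_\nu)\ge N_\nu^2(E^+(\mu)-\frac1\nu)$. Pad to $w_\nu=\bar w_\nu\times1^a\in S_{n_\nu}$ with $a<2^\nu$ and $2^\nu\mid n_\nu=N_\nu+a$. As $a/N_\nu\le4^{-\nu}$, Lemma~\ref{lem:pad} gives
\[
d(\mu_{w_\nu},\mu)\to0,\qquad\liminf_\nu e_\nu\ge E^+(\mu),\quad\text{where }e_\nu=n_\nu^{-2}\log Z_{n_\nu}(w_\nu).
\]
Let $\delta>0$ and $0<\tau<\delta/4$. Apply Proposition~\ref{prop:amp} to the set $\mathcal A_\nu$ of pipe dreams of $w_\nu$, whose weight is $Z_{n_\nu}(w_\nu)$, and fix one of the infinitely many $\nu$ it provides, with $d(\mu_{w_\nu},\mu)<\delta/4$. For each $N=mn_\nu$ we get $\mathcal P\subseteq\mathcal R(N)$ with $\log\operatorname{wt}_N(\mathcal P)\ge N^2(e_\nu-\tau)$ and $d(\mu_{w_P},\mu)<\delta/2$ for all $P\in\mathcal P$. Grouping the elements of $\mathcal P$ by their permutations, of which there are at most $N!$, we find $w'\in S_N$ with $d(\mu_{w'},\mu)<\delta/2$ and $\log Z_N(w')\ge N^2(e_\nu-\tau)-\log N!$.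 Write a large integer as $N'=N+a$ with $N=mn_\nu$ and $0\le a<n_\nu$. By Lemma~\ref{lem:pad}, $d(\mu_{w'\times1^a},\mu)<\delta/2+5n_\nu/N<\delta$ once $N'$ is large, and then
\[
\log M_{N'}(\mu,\delta)\ge N^2(e_\nu-\tau)-\log N!-N^2\omega(n_\nu/N).
\]
Dividing by $N'^2$ and letting $N'\to\infty$ gives $\liminf_nn^{-2}\log M_n(\mu,\delta)\ge e_\nu-\tau$. Let $\nu\to\infty$, then $\tau\to0$, then $\delta\to0$: $E^-(\mu)\ge E^+(\mu)$. So $E=E^-=E^+$.

\emph{Upper semicontinuity.} Let $\mu_i\to\mu$. If $d(\mu_i,\mu)<\delta/2$, then $M_n(\mu_i,\delta/2)\le M_n(\mu,\delta)$ for all $n$, so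
\[
E(\mu_i)\le\limsup_nn^{-2}\log M_n(\mu_i,\delta/2)\le\limsup_nn^{-2}\log M_n(\mu,\delta).
\]
Letting $i\to\infty$ and then $\delta\to0$ gives $\limsup_iE(\mu_i)\le E(\mu)$.

\emph{The maximum.} Let $y_n=n^{-2}\log\max_{w\in S_n}Z_n(w)$, which lies in $[0,\Lambda+\log2]$ because the empty filling has weight $1$. For every $\mu$ and $\delta$ we have $y_n\ge n^{-2}\log M_n(\mu,\delta)$, so $\liminf y_n\ge E^-(\mu)=E(\mu)$. Conversely, suppose that $w_i\in S_{n_i}$ with $n_i\to\infty$, $\mu_{w_i}\to\mu$ and $n_i^{-2}\log Z_{n_i}(w_i)\to y$. For each $\delta$ we have $M_{n_i}(\mu,\delta)\ge Z_{n_i}(w_i)$ for large $i$, hence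
\begin{equation}\label{eq:limitpoint}
E(\mu)=E^+(\mu)\ge y .
\end{equation}
Choose $n_i$ with $y_{n_i}\to\limsup y_n$, let $w_i$ be maximizers of $Z_{n_i}$, and use compactness to make $\mu_{w_i}$ converge to some $\mu_*$. Then~\eqref{eq:limitpoint} gives $E(\mu_*)\ge\limsup y_n\ge\liminf y_n\ge\sup_\mu E(\mu)$. So $y_n$ converges to $E(\mu_*)=\max_\mu E(\mu)$. Finally, if $n^{-2}\log Z_n(w_n)\to\max E$ and $\mu$ is a limit point of $(\mu_{w_n})$, then~\eqref{eq:limitpoint} along a subsequence converging to $\mu$ gives $E(\mu)\ge\max E$.
\end{proof}

\begin{thebibliography}{9}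

\bibitem{Zhang}
Ningxin Zhang, \emph{Principal specializations of Schubert polynomials, multi-layered permutations and asymptotics}, arXiv:2311.04487 (2023).

\end{thebibliography}
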